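# Isomorphism and quasi-isomorphism of torsion-free abelian groups of rank at least three

## 1. Subgroups of $\mathbb Q^n$, commensurability, and Borel reductions

**Definition (the space $R(n)$).** For $n\ge 1$, $R(n)$ is the set of all subgroups $A\le\mathbb Q^n$ of rank $n$, that is, containing a basis of $\mathbb Q^n$. Every torsion-free abelian group of rank $n$ is isomorphic to an element of $R(n)$. As a Borel subset of $2^{\mathbb Q^n}$, $R(n)$ is a standard Borel space; concretely, the Borel structure is generated by the sets $\{A: v\in A\}$, $v\in\mathbb Q^n$.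

For example, $\mathbb Z$, $\mathbb Z[1/2]$ and $\mathbb Q$ lie in $R(1)$, and $\mathbb Z[1/2]\oplus\mathbb Z[1/3]$ lies in $R(2)$. An isomorphism $A\to B$ between elements of $R(n)$ extends uniquely to a $\mathbb Q$-linear automorphism of $\mathbb Q^n$, so
$$A\cong B\iff gA=B\ \text{ for some } g\in GL_n(\mathbb Q).$$

**Definition (commensurable, quasi-isomorphic).** $A,B\in R(n)$ are *commensurable*, written $A\approx B$, if $A\cap B$ has finite index in both $A$ and $B$. They are *quasi-isomorphic*, written $A\sim B$, if $A$ is commensurable with an isomorphic copy of $B$; equivalently, $gA\approx B$ for some $g\in GL_n(\mathbb Q)$.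

For example, $\mathbb Z\oplus\mathbb Z\approx\mathbb Z\oplus 2\mathbb Z$, while $\mathbb Z\not\approx\mathbb Z[1/2]$. Isomorphic groups are quasi-isomorphic. Section 4 contains a pair in $R(3)$ that is quasi-isomorphic but not isomorphic.

**Definition ($p$-local, divisible rank).** Let $p$ be a prime. A group is *$p$-local* if it is infinitely $q$-divisible for every prime $q\ne p$, and *local* if it is $p$-local for some $p$. The *divisible rank* of $A\in R(n)$ is the maximum rank of a divisible quotient of $A$. $R(n,p,k)$ is the set of $p$-local groups in $R(n)$ of divisible rank $k$.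

The group $\mathbb Z_{(p)}=\{a/b: p\nmid b\}$ is $p$-local. The group $\mathbb Q^k\oplus\mathbb Z_{(p)}^{n-k}$ lies in $R(n,p,k)$: it maps onto $\mathbb Q^k$, and if it maps onto $\mathbb Q^r$, then modulo the image of $\mathbb Q^k$ a rational vector space becomes a finitely generated $\mathbb Z_{(p)}$-module, hence is $0$, so $r\le k$. A less obvious example: let $\alpha\in\mathbb Z_p$ be irrational and
$$A=\{(v_1,v_2)\in\mathbb Q^2:\ v_2-\alpha v_1\in\mathbb Z_p\}.$$
It is $p$-local, because $1/q\in\mathbb Z_p$ for $q\neq p$. It has no nonzero divisible subgroup: if $t(v_2-\alpha v_1)\in\mathbb Z_p$ for all $t\in\mathbb Q$, then $v_2=\alpha v_1$, so $v_1=v_2=0$. Yet it has the divisible quotient $\mathbb Q$: projection to $v_1$ is onto, since for each $v_1\in\mathbb Q$ some $v_2\in\mathbb Q$ is close enough to $\alpha v_1$.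

**Definition (Borel reduction, incomparable).** Let $E,F$ be equivalence relations on standard Borel spaces $X,Y$. A *Borel reduction* of $E$ to $F$ is a Borel map $f:X\to Y$ with $x\,E\,x'\iff f(x)\,F\,f(x')$ for all $x,x'\in X$. We write $E\le_B F$ if one exists, and call $E,F$ *Borel incomparable* if neither $E\le_BF$ nor $F\le_BE$.

For example, a relation with one class reduces to anything by a constant map; a relation with two classes does not reduce to a relation with one class. If $X_0\subseteq X$ is Borel, the inclusion reduces $E|_{X_0}$ to $E$, so a reduction of $E$ to $F$ always restricts to a reduction of $E|_{X_0}$ to $F$. The identity map of $R(n)$ respects the implication $A\cong B\Rightarrow A\sim B$, but it is a reduction of $\cong$ to $\sim$ (or of $\sim$ to $\cong$) only if the two relations are equal.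

## 2. Comparing $\cong$ and $\sim$ on $R(n)$

Which of the two classification problems, up to isomorphism or up to quasi-isomorphism, is harder? The relation $\sim$ is coarser, but coarser need not mean simpler. Samuel Coskey, in "The classification of torsion-free abelian groups of finite rank up to isomorphism and up to quasi-isomorphism" (arXiv:0902.1218, 2009), is the source of the conjecture that for $n\ge3$ neither is: on $R(n)$ the two relations are Borel incomparable. It is known that for $n\ge3$ and $1\le k\le n-2$ the two relations on $R(n,p,k)$ are incomparable, and that for $n\ge 3$ they are incomparable on the space of all local groups of rank $n$. These facts are not used below. The answer to the conjecture is yes.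

**Theorem 1.** For $n\ge3$, $\cong$ and $\sim$ on $R(n)$ are Borel incomparable.

**Theorem 2.** Let $n\ge 3$, $p$ prime, $0\le k\le n$.

1. $(\cong \text{ on } R(n,p,k))\le_B(\sim\text{ on }R(n))$ iff $k\in\{0,n-1,n\}$.
2. $(\sim\text{ on }R(n,p,k))\le_B(\cong\text{ on }R(n))$ iff $k\in\{0,1,n-1,n\}$.
3. There is no Borel $f:R(n,p,1)\cup R(n,p,n-1)\to R(n)$ reducing $\sim$ to $\cong$.
4. If $\mathcal C\subseteq R(n)$ is Borel and contains $R(n,p,1)\cup R(n,p,n-1)$, or contains $R(n,p,k)$ for some $2\le k\le n-2$, then $\cong$ and $\sim$ on $\mathcal C$ are Borel incomparable. In particular this holds for all $p$-local groups (one fixed $p$), for all local groups, and for $R(n)$.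
5. If $1\le m<n$ and $1\le k\le n-1$, then neither $\cong$ nor $\sim$ on $R(n,p,k)$ is Borel reducible to $\cong$ or to $\sim$ on $R(m)$.

Theorem 1 is the case $\mathcal C=R(n)$ of Theorem 2(4).

## 3. Localizing a group at each prime

This section replaces a group by a family of $\mathbb Z_q$-modules, one for each prime $q$, and reads off commensurability from them.

For $A\in R(n)$ and a prime $q$ let $A_q=\mathbb Z_qA\le\mathbb Q_q^n$ be the $\mathbb Z_q$-submodule generated by $A$. Clearly $(gA)_q=gA_q$ for $g\in GL_n(\mathbb Q)$. For $A=\mathbb Z[1/2]$ we get $A_2=\mathbb Q_2$ and $A_q=\mathbb Z_q$ for odd $q$.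

**Definition ($\mathcal M_q$ and $V(M)$).** $\mathcal M_q$ is the set of $\mathbb Z_q$-submodules $M\le\mathbb Q_q^n$ that span $\mathbb Q_q^n$. For $M\in\mathcal M_q$, $V(M)$ is the sum of all $\mathbb Q_q$-subspaces contained in $M$; it is the largest subspace contained in $M$. A *lattice* in a finite-dimensional $\mathbb Q_q$-space is the $\mathbb Z_q$-span of a basis.

For example, $M=\mathbb Q_3(1,1)+\mathbb Z_3^2$ has $V(M)=\mathbb Q_3(1,1)$, and $\mathbb Q^2\cap M=\{(a,b):b-a\in\mathbb Z_{(3)}\}\cong\mathbb Q\oplus\mathbb Z_{(3)}$ via $(a,b)\mapsto(a,b-a)$.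

Every $M\in\mathcal M_q$ contains a basis, hence a lattice, so $M$ is open and therefore closed.

**Lemma 3.** For $M\in\mathcal M_q$, $N:=M/V(M)$ is a lattice in $\mathbb Q_q^n/V(M)$. Hence $\mathcal M_q=\bigsqcup_{j=0}^n\mathcal M_{q,j}$, where $\mathcal M_{q,j}=\{M:\dim V(M)=j\}$ is a single $GL_n(\mathbb Q_q)$-orbit, that of $M_j=\mathbb Q_q^j\oplus\mathbb Z_q^{n-j}$, and the stabilizer $H_j$ of $M_j$ is the closed group of block matrices
$$\begin{pmatrix}a&b\\0&d\end{pmatrix},\qquad a\in GL_j(\mathbb Q_q),\ b\text{ arbitrary},\ d\in GL_{n-j}(\mathbb Z_q).$$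

*Proof.* $N$ is an open, hence closed, submodule. It contains no line, since the preimage of a line would be a subspace of $M$ larger than $V(M)$. Suppose $N$ were unbounded. Then there are $v_i=q^{-m_i}u_i\in N$ with $\|u_i\|=1$ and $m_i\to\infty$, and after passing to a subsequence $u_i\to u\neq0$. For every $j$, $q^{-j}u=\lim_i q^{m_i-j}v_i$ lies in the closed module $N$. So $N\supseteq\mathbb Q_qu$, a contradiction. A bounded open $\mathbb Z_q$-submodule is finitely generated and spanning, i.e. a lattice.

Choose a basis of $V(M)$ and lift a $\mathbb Z_q$-basis of $N$ to $M$. Together these form a basis of $\mathbb Q_q^n$, and the matrix with these columns carries $M_j$ to $M$. An element stabilizing $M_j$ stabilizes $V(M_j)=\mathbb Q_q^j\oplus0$ and acts on the quotient preserving $\mathbb Z_q^{n-j}$; the converse is clear. $\square$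

We topologize $\mathcal M_{q,j}=GL_n(\mathbb Q_q)/H_j$, a locally compact Polish space. The map $V:\mathcal M_{q,j}\to\mathrm{Gr}_j(\mathbb Q_q^n)$ is continuous and equivariant. For fixed $W$ the set $\{M:V(M)=W\}$ corresponds to the lattices in $\mathbb Q_q^n/W$ and is countable, because lattice stabilizers are open.

**Lemma 4.**

1. For $A\in R(n)$, $\mathbb Z_{(q)}A=\mathbb Q^n\cap A_q$, and
$$A=\mathbb Q^n\cap\bigcap_qA_q.\tag{1}$$
2. $A\mapsto A_p$ is a $GL_n(\mathbb Q)$-equivariant Borel isomorphism from the $p$-local groups in $R(n)$ onto $\mathcal M_p$, with inverse $M\mapsto\mathbb Q^n\cap M$. A $p$-local $A$ has $A_q=\mathbb Q_q^n$ for $q\ne p$.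
3. $A\mapsto A_q$ is Borel on $R(n)$.
4. Under the bijection in (2), $R(n,p,k)$ corresponds to $\mathcal M_{p,k}$.

*Proof.* (1) Let $v\in\mathbb Q^n\cap\mathbb Z_qA$. Then $v\in\mathbb Z_qA'$ for some finitely generated $A'\le A$ of rank $n$. The coordinates of $v$ in a $\mathbb Z$-basis of $A'$ are rational and lie in $\mathbb Z_q$, hence in $\mathbb Z_{(q)}$. So $v\in\mathbb Z_{(q)}A'$. Next, if $v\in\bigcap_q\mathbb Z_{(q)}A$, then the ideal $\{m\in\mathbb Z: mv\in A\}$ contains, for each prime $q$, an integer prime to $q$. So it is $\mathbb Z$, and $v\in A$.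

(2) Let $M\in\mathcal M_p$ and $A=\mathbb Q^n\cap M$. As $M$ is open and $\mathbb Q^n$ is dense in $\mathbb Q_p^n$, $A$ is dense in $M$; since linear independence of $n$ vectors is an open condition, $A$ contains a basis of $\mathbb Q_p^n$. So $A\in R(n)$, and $\mathbb Z_pA$ is open, hence closed, and dense in $M$; thus $A_p=M$. For $q\neq p$ the group $A$ is $q$-divisible because $M$ is, so $A$ is $p$-local. Conversely, if $A$ is $p$-local and $q\ne p$, then $A_q$ is a $q$-divisible $\mathbb Z_q$-module spanning $\mathbb Q_q^n$, so $A_q=\mathbb Q_q^n$, and (1) gives $A=\mathbb Q^n\cap A_p$. For $v\in\mathbb Q^n$ the set $\{x:v\in xM_j\}=\{x:x^{-1}v\in M_j\}$ is clopen, so $M\mapsto\mathbb Q^n\cap M$ is continuous on each $\mathcal M_{p,j}$. An injective Borel map between standard Borel spaces has Borel image and Borel inverse.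

(3) $A\mapsto\mathbb Z_{(q)}A$ is Borel, since $v\in\mathbb Z_{(q)}A$ iff $sv\in A$ for some $s$ prime to $q$. The group $\mathbb Z_{(q)}A$ is $q$-local with $(\mathbb Z_{(q)}A)_q=A_q$. Apply (2) with $p=q$.

(4) Let $A$ be $p$-local with $\dim V(A_p)=k$. A divisible quotient of rank $r$ yields, modulo torsion, a surjection $A\to\mathbb Q^r$, which induces a surjection $A_p\to\mathbb Q_p^r$. Let $W$ be the image of $V(A_p)$. Then $\mathbb Q_p^r/W$ is the image of the lattice $A_p/V(A_p)$, hence bounded, hence $0$. So $W=\mathbb Q_p^r$ and $r\le k$. Conversely, some projection to $k$ coordinates is an isomorphism on $V(A_p)$. The image $B\le\mathbb Q^k$ of $A$ is $p$-local with $B_p=\mathbb Q_p^k$, so $B=\mathbb Q^k\cap B_p=\mathbb Q^k$. $\square$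

**Lemma 5.** $A\approx B$ iff there is $m\ge1$ with $mA\subseteq B$ and $mB\subseteq A$, and
$$A\approx B\iff V(A_q)=V(B_q)\ \text{ for all } q\ \text{ and }\ A_q=B_q\text{ for all but finitely many }q.\tag{2}$$
The $\approx$-, $\cong$- and $\sim$-classes in $R(n)$ are countable.

*Proof.* First, $|A/mA|\le m^n$: for a prime $q$, any $a_0,\dots,a_n\in A$ satisfy an integral relation with coprime coefficients, which is nontrivial mod $q$, so $\dim_{\mathbb F_q}A/qA\le n$; then multiply over the prime factors of $m$. If $A\cap B$ has index $e$ in $A$, then $eA\subseteq B$. Conversely, $mA\subseteq B$ gives $mA\subseteq A\cap B\subseteq A$, with finite index. This proves the first claim.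

By (1), $mA\subseteq B$ iff $mA_q\subseteq B_q$ for all $q$. Assume the right side of (2). At each of the finitely many $q$ with $A_q\neq B_q$, the lattices $A_q/V(A_q)$ and $B_q/V(A_q)$ live in the same space, so $q^{e_q}A_q\subseteq B_q$ and $q^{e_q}B_q\subseteq A_q$ for some $e_q$. Take $m=\prod q^{e_q}$. Conversely, suppose $mA\subseteq B$, $mB\subseteq A$. For $q\nmid m$ we get $A_q=mA_q\subseteq B_q$ and symmetrically. For all $q$, $V(A_q)=V(mA_q)\subseteq V(B_q)$ and symmetrically.

If $A\approx B$, then $mA\subseteq B\subseteq\frac1mA$ for some $m$, and $\frac1mA/mA$ is finite, so there are finitely many $B$ for each $m$. Since $GL_n(\mathbb Q)$ is countable, the other classes are countable too. $\square$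

## 4. Rank one, and the strata that can be settled by hand

**Rank one.** On $R(1)$ the relations $\cong$ and $\sim$ are equal. Indeed, let $gA\approx B$. By (2), at the finitely many $q$ where $gA_q\neq B_q$, both are lattices $q^aZ$, $q^bZ$ with $Z=\mathbb Z_q$. So there is $r\in\mathbb Q^*$ with $rgA_q=B_q$ for all $q$, and $rgA=B$ by (1). There is nothing to distinguish.

**The groups $A_U$.** For a subspace $U\le\mathbb Q_p^n$ let
$$A_U=\mathbb Q^n\cap(U+\mathbb Z_p^n).$$
If $\dim U=k$, then $A_U\in R(n,p,k)$ and $V((A_U)_p)=U$ (Lemma 4). On $\mathrm{Gr}_k(\mathbb Q_p^n)$ the map $U\mapsto A_U$ is injective and continuous: for $v\in\mathbb Q^n$, the condition $v\in U+\mathbb Z_p^n$ says that $U$ meets the coset $v+\mathbb Z_p^n$, which is a clopen condition on $U$ (whether $v\in\kappa V_0+\mathbb Z_p^n=\kappa(V_0+\mathbb Z_p^n)$ for $U=\kappa V_0$, $\kappa\in SL_n(\mathbb Z_p)$, is clopen in $\kappa$, and $SL_n(\mathbb Z_p)$ is transitive on $\mathrm{Gr}_k$, as recalled in Section 7). By (2), and because all localizations at $q\ne p$ equal $\mathbb Q_q^n$,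
$$A_U\sim A_{U'}\iff U'=gU\text{ for some }g\in GL_n(\mathbb Q).\tag{3}$$

**Example 6 (quasi-isomorphic, not isomorphic).** Choose $\alpha,\beta\in\mathbb Z_p$ algebraically independent over $\mathbb Q$; they exist because $\mathbb Q_p$ is uncountable, while the elements algebraic over a countable field form a countable set (scale by powers of $p$). Let $U=\mathbb Q_p(1,\alpha,\beta)$. In $\mathbb Q_p^3/U$ we have $v\equiv(v_2-\alpha v_1)e_2+(v_3-\beta v_1)e_3$. So
$$A=A_U=\{v\in\mathbb Q^3: v_2-\alpha v_1\in\mathbb Z_p,\ v_3-\beta v_1\in\mathbb Z_p\}.$$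
Let $A'=\{v\in\mathbb Q^3: v_2-\alpha v_1\in\mathbb Z_p,\ v_3-\beta v_1\in p\mathbb Z_p\}$. Then $V(A_p)=V(A'_p)=U$, with quotient lattices $\langle e_2,e_3\rangle$ and $\langle e_2,pe_3\rangle$, so $A\approx A'$ by (2).

If $g\in M_3(\mathbb Q)$ satisfies $gU\subseteq U$, then $g$ is scalar: $g(1,\alpha,\beta)^T=c(1,\alpha,\beta)^T$ with $c=g_{11}+g_{12}\alpha+g_{13}\beta$. The second row $g_{21}+g_{22}\alpha+g_{23}\beta=\alpha c$ forces, by comparing coefficients of monomials, $g_{21}=g_{23}=g_{12}=g_{13}=0$, $g_{22}=g_{11}$. Now $c=g_{11}$, and the third row gives $g_{31}=g_{32}=0$, $g_{33}=g_{11}$. If $gA=A'$ with $g\in GL_3(\mathbb Q)$, then $gU=U$, so $g$ is a scalar and $A'_p=p^iA_p$ for some $i$; but the two quotient lattices are not homothetic. Hence $A\not\cong A'$.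

**Duality.** Let $\tau(g)=(g^{-1})^T$ and let $\perp$ be the annihilator for the dot product. Since $\langle gu,w\rangle=\langle u,g^Tw\rangle$,
$$(gU)^\perp=\tau(g)U^\perp.\tag{4}$$

**Proposition 7.** Let $n\ge 2$.

1. $R(n,p,0)$ and $R(n,p,n)$ each consist of one isomorphism class.
2. On $R(n,p,n-1)$ the relations $\cong$ and $\sim$ are equal.
3. $(\sim\text{ on }R(n,p,1))\le_B(\cong\text{ on }R(n,p,n-1))$.

*Proof.* (1) $R(n,p,n)=\{\mathbb Q^n\}$. $R(n,p,0)$ corresponds to the lattices of $\mathbb Q_p^n$; lattice stabilizers are open in $GL_n(\mathbb Q_p)$ and $GL_n(\mathbb Q)$ is dense there, so $GL_n(\mathbb Q)$ is transitive on lattices.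

(2) Let $gA\approx B$. Then $V(gA_p)=V(B_p)$ is a hyperplane. In the one-dimensional quotient any two lattices differ by a power of $p$. So $gA_p=p^iB_p$ for some $i$, and $gA=p^iB\cong B$.

(3) Send $A$ to $A_U$ with $U=V(A_p)^\perp$. By (2) of Lemma 5, $A\sim B$ iff $gV(A_p)=V(B_p)$ for some $g\in GL_n(\mathbb Q)$. By (4) this holds iff $\tau(g)V(A_p)^\perp=V(B_p)^\perp$ for some $g$. As $\tau$ permutes $GL_n(\mathbb Q)$, (3) says that this means that the images are quasi-isomorphic, and by part (2) that they are isomorphic. $\square$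

## 5. Lines and hyperplanes: two shapes a reduction can take

To show that $\sim$ does not reduce to $\cong$ on $R(n)$, the sensible first attempt is to pick one stratum $R(n,p,k)$ and show that already there $\sim$ does not reduce to $\cong$ on $R(n)$. On $R(n,p,k)$ with $1\le k\le n-2$ the two relations are known to be incomparable, so this looks promising. But incomparability on a stratum only forbids reductions with values in the same stratum. By Proposition 7(3), $\sim$ on $R(n,p,1)$ does reduce to $\cong$ on $R(n)$: the reduction moves to the dual stratum $R(n,p,n-1)$. When $n=3$ the values of $k$ are $0,1,2,3$, and Proposition 7 shows that on every single stratum $R(3,p,k)$ the relation $\sim$ reduces to $\cong$ on $R(3)$. So for $n=3$ no single stratum can be the obstruction.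

The way past this point is to use two strata at once. Suppose $f$ reduces $\sim$ on $R(n,p,k)$ to $\cong$ on $R(n)$. We will show that, after moving each value within its isomorphism class and discarding a null set, $U\mapsto f(A_U)$ becomes equivariant up to commensurability under $GL_n(\mathbb Q)$, where $GL_n(\mathbb Q)$ acts on the target through $\rho=\mathrm{id}$ or $\rho=\tau$. It is essential here that each isomorphism class has only countably many preimages $U$, which holds because $f$ is a reduction. Exact isomorphism then demands a *canonical* choice of a homothety class of lattices in the quotient by the divisible part; this is possible only when that quotient is one-dimensional. So hyperplanes $U$ must be sent to the group with divisible part $U$, and lines $U$ to the group with divisible part $U^\perp$. Now let $f$ be defined on $R(n,p,1)\cup R(n,p,n-1)$. For a generic line $U$, the values at $A_U$ and at $A_{U^\perp}$ are both $p$-local with the divisible part $U^\perp$. They are isomorphic, although a line and a hyperplane are not in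 the same orbit when $n\ge3$.

In the other direction, suppose $f$ reduces $\cong$ on $R(n,p,k)$ to $\sim$ on $R(n)$. The same equivariance will show that the value at $M\in\mathcal M_{p,k}$ depends, up to commensurability, only on $V(M)$ and not on the lattice $M/V(M)$. If $n-k\ge2$, Example 6 shows what goes wrong: there are nonisomorphic groups with the same $V$.

## 6. Quasi-endomorphism algebras

**Definition (quasi-endomorphisms).** For $A\in R(m)$ let $QE(A)=\{g\in M_m(\mathbb Q):mgA\subseteq A\text{ for some integer } m\ge1\}$ (with the integer not to be confused with the rank).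

For instance $QE(\mathbb Z^m)=M_m(\mathbb Q)$, and $QE(\mathbb Q\oplus\mathbb Z)$ is the algebra of upper triangular matrices. For the group $A$ of Example 6, $QE(A)=\mathbb Q\cdot 1$: if $egA\subseteq A$ with $e\ge1$, then $gV(A_p)\subseteq V(A_p)$, so $g$ is scalar by the computation there.

**Lemma 8.** $QE(A)$ is a unital $\mathbb Q$-subalgebra of $M_m(\mathbb Q)$, depends only on the $\approx$-class of $A$, and $QE(gA)=gQE(A)g^{-1}$. For $g\in GL_m(\mathbb Q)$, $gA\approx A$ iff $g\in QE(A)$. There are countably many subalgebras of $M_m(\mathbb Q)$, and $A\mapsto QE(A)$ is Borel.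

*Proof.* The algebra property and the conjugation formula are immediate. If $eA\subseteq B$, $eB\subseteq A$ and $e'gA\subseteq A$, then $e^2e'gB\subseteq ee'gA\subseteq eA\subseteq B$. If $gA\approx A$, then $g\in QE(A)$ by Lemma 5. If $g\in QE(A)$ is invertible, then $g^{-1}$ is a polynomial in $g$, so $g^{-1}\in QE(A)$; now $e g A\subseteq A$ and $eg^{-1}A\subseteq A$ for a common $e$, the latter meaning $eA\subseteq gA$. Subalgebras are spanned by finite subsets of a countable set. Finally $\{A:g\in QE(A)\}$ is Borel by its definition, and hence so is $\{A:QE(A)=S\}$ for each $S$. $\square$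

In particular, if $QE(A)=\mathbb Q\cdot1$ and $gA\approx g'A$, then $g$ and $g'$ are equal in $GL_m(\mathbb Q)/\mathbb Q^*=PGL_m(\mathbb Q)$; and $cA\approx A$ for every $c\in\mathbb Q^*$ and every $A$.

## 7. Null sets on Grassmannians and on $\mathcal M_{p,k}$

Fix $p$. Let $G=GL_n(\mathbb Q_p)$, $K=SL_n(\mathbb Z_p)$; $\tau$ is an automorphism of $G$. On a homogeneous space $Y=G/H$ ($H$ closed, base point $y_0$), a set is *null* if its preimage in $G$ is Haar null. This notion is $G$-invariant. For $1\le k\le n-1$ let $V_0=\mathbb Q_p^k\oplus0$, let $P_k$ be its stabilizer, and let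
$$Y=\mathrm{Gr}_k(\mathbb Q_p^n)=G/P_k\quad (y_0=V_0)\qquad\text{or}\qquad Y=\mathcal M_{p,k}=G/H_k\quad(y_0=M_k).$$
Let $X=\mathrm{Gr}_k(\mathbb Q_p^n)$. The group $K$ is transitive on $X$: a $\mathbb Z_p$-basis of $V\cap\mathbb Z_p^n$ extends to a basis of $\mathbb Z_p^n$, because $\mathbb Z_p^n/(V\cap\mathbb Z_p^n)$ is torsion-free, and scaling one vector by a unit makes the determinant $1$. Let $\mu$ be the $K$-invariant probability measure on $X$. All points have equal mass and $X$ is infinite, so $\mu$ is atomless.

**Lemma 9.**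

1. In the case $Y=\mathcal M_{p,k}$, the map $V\mapsto V+\mathbb Z_p^n$ is a $K$-equivariant homeomorphism of $X$ onto the compact open set $Ky_0\subseteq Y$. We identify $X$ with this set. (If $Y=\mathrm{Gr}_k$, then $X=Y$.)
2. In both cases a Borel $N\subseteq X$ is null in $Y$ iff $\mu(N)=0$.
3. If $g\in G$ is not scalar, $\{V\in\mathrm{Gr}_k:gV=V\}$ is null.
4. If $O\subseteq Y$ is open and nonempty, then for every $y\in Y$ there is $h\in GL_n(\mathbb Q)$ with $hy\in O$.

For $n=2$, $k=1$, $X$ is the projective line and $\mathcal M_{p,1}=\bigsqcup_{i\in\mathbb Z}p^iX$, because the lattices in a one-dimensional space are the multiples $p^iL$ of a single one.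

*Proof.* (1) For $\kappa\in K$, $\kappa V_0+\mathbb Z_p^n=\kappa M_k=\kappa y_0$. If $\kappa\in K\cap P_k$ has diagonal blocks $a,d$, then $\det a\det d=1$ with both factors in $\mathbb Z_p$, so $d\in GL_{n-k}(\mathbb Z_p)$. Hence $K\cap P_k=K\cap H_k$, and the map is an equivariant bijection $K/(K\cap P_k)\to Ky_0$ of compact spaces. As $k\ge1$, $\mathrm{diag}(u,1,\dots,1)\in H_k$ for every unit $u$, so $Ky_0=GL_n(\mathbb Z_p)y_0$, which is open.

(2) Let $\lambda$ be a finite measure equivalent to Haar measure on the preimage of $X$ in $G$, and $\lambda'$ its image on $X$. This is a nonzero $K$-quasi-invariant measure whose null sets are those null in $Y$. For every $x\in X$ the Haar probability of $\{\kappa\in K:\kappa x\in N\}$ is $\mu(N)$, so by Fubini $\int_K\lambda'(\kappa^{-1}N)\,d\kappa=\mu(N)\lambda'(X)$. By quasi-invariance the left side is $0$ iff $\lambda'(N)=0$.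

(3) The preimage is $\{x\in G:x^{-1}gx\in P_k\}$, the zero set in $G$ of polynomials, namely some entries of $\det(x)x^{-1}gx$. The zero set of a nonzero polynomial is Haar null. So if the set were not null, these polynomials would vanish identically and $g$ would fix every $k$-subspace. A line is the intersection of the $k$-subspaces containing it ($k\le n-1$), so $g$ would fix every line and be scalar.

(4) $\{x\in G:xy\in O\}$ is open and nonempty, and $GL_n(\mathbb Q)$ is dense in $G$. $\square$

## 8. Property (T), cocycles, and the theorems to be quoted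

**Definition (property (T)).** A countable group $\Delta$ has property (T) if there are a finite $S\subset\Delta$ and $\varepsilon>0$ such that every unitary representation of $\Delta$ without nonzero invariant vectors satisfies $\max_{\gamma\in S}\|\gamma v-v\|\ge\varepsilon\|v\|$ for all $v$.

A finite group has it with $S=\Delta$, $\varepsilon=1$: without invariant vectors $\sum_\gamma\gamma v=0$, so $\|v\|=\|\frac1{|\Delta|}\sum_\gamma(\gamma v-v)\|\le\max\|\gamma v-v\|$. The group $\mathbb Z$ does not: it can act on $\mathbb C$ by rotation by an arbitrarily small nonzero angle.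

**Definition (p.m.p., ergodic, free, profinite).** An action on a probability space is p.m.p. if it preserves the measure, *ergodic* if invariant sets are null or conull, *free* if every nontrivial element fixes only a null set of points. It is *profinite* if the space is an inverse limit $\varprojlim X_i$ of actions on finite sets.

For example, $\mathbb Z$ acts on $\mathbb Z_p=\varprojlim\mathbb Z/p^i$ by translation. That action is ergodic by the following fact.

*Ergodicity of dense subgroups.* Let a compact group $L$ act continuously and transitively on $Z$ with invariant probability measure, and let $\Delta\le L$ be dense. Then $\Delta$ acts ergodically. Indeed, $L$ acts continuously on $L^2(Z)$, so a $\Delta$-invariant $v$ is $L$-invariant. By Fubini there is $z$ with $v(lz)=v(z)$ for a.e. $l\in L$, and $l\mapsto lz$ maps Haar measure to the invariant measure, so $v$ is constant.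

**Definition (cocycle).** A measurable cocycle of $\Gamma\curvearrowright(X,\mu)$ into a countable group $\Lambda$ is a measurable $\alpha:\Gamma\times X\to\Lambda$ with $\alpha(\gamma\delta,x)=\alpha(\gamma,\delta x)\alpha(\delta,x)$ for all $\gamma,\delta$ and a.e. $x$. It is *cohomologous* to $\alpha'$ if $\alpha'(\gamma,x)=b(\gamma x)\alpha(\gamma,x)b(x)^{-1}$ a.e. for some measurable $b:X\to\Lambda$.

A homomorphism $\varphi:\Gamma\to\Lambda$ gives the cocycle $\alpha(\gamma,x)=\varphi(\gamma)$, and a cocycle that does not depend on $x$ is a homomorphism.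

The following published results are used.

* **(T)** Finite index subgroups of $SL_n(\mathbb Z)$, $n\ge3$, have property (T) (Kazhdan).
* **(I)** (A. Ioana, "Cocycle superrigidity for profinite actions of property (T) groups", Duke Math. J. 157 (2011).) Let $\Gamma\curvearrowright(X,\mu)=\varprojlim X_i$ ($X_i$ finite) be a free ergodic p.m.p. profinite action of a countable property (T) group and $\Lambda$ a countable group. Then every measurable cocycle $\Gamma\times X\to\Lambda$ is cohomologous to one that factors through $\Gamma\times X\to\Gamma\times X_i$ for some $i$.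
* **(S)** (Bass–Milnor–Serre, Publ. IHES 33 (1967), §16; Steinberg, Contemp. Math. 45 (1985); also a case of Margulis superrigidity.) If $n\ge3$, $\Gamma_0\le SL_n(\mathbb Z)$ has finite index and $\varphi:\Gamma_0\to GL_r(F)$ is a homomorphism, $F$ an algebraically closed field of characteristic $0$, then $\varphi$ agrees on a finite index subgroup with a rational representation $SL_n\to GL_r$ over $F$.
* Strong approximation: $SL_n(\mathbb Z)$ is dense in $\prod_qSL_n(\mathbb Z_q)$. Weak approximation: $SL_n(\mathbb Q)$ is dense in $SL_n(\mathbb Q_p)\times SL_n(\mathbb Q_q)$ for $p\ne q$. Borel density: finite index subgroups of $SL_n(\mathbb Z)$ are Zariski dense in $SL_n$.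

## 9. Sequences of almost invariant functions

Commensurability (2) allows errors at finitely many primes, and the set of bad primes may depend on the point. Ergodicity cannot control this. Let $\mathbb Z$ act on $\mathbb Z_2$ by translation and let $F_i(z)$ be the $i$-th binary digit. For a.e. $z$ and each integer $\gamma$, $F_i(z+\gamma)=F_i(z)$ for all but finitely many $i$, since carries stop. But the digits are independent and fair, so for no choice of $c_i$ is $F_i(z)=c_i$ for all but finitely many $i$ on a set of positive measure. Property (T) excludes this behavior.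

**Lemma 10.** Let $\Delta$ be a property (T) group acting ergodically p.m.p. on a probability space $(Z,\nu)$, $C_i$ ($i\in\mathbb N$) countable sets, $F_i:Z\to C_i$ measurable, such that for each $\gamma\in\Delta$ and a.e. $z$, $F_i(\gamma z)=F_i(z)$ for all but finitely many $i$. Then there are $c_i\in C_i$ such that for a.e. $z$, $F_i(z)=c_i$ for all but finitely many $i$.

*Proof.* **Step 1 (a spectral gap for sets).** By ergodicity the space $L^2_0(Z)$ of mean zero functions has no nonzero invariant vectors. With $S,\varepsilon$ from property (T) and $\kappa=\varepsilon^2$, $\sum_{\gamma\in S}\|\gamma v-v\|^2\ge\kappa\|v\|^2$ on $L^2_0(Z)$. For $v=1_B-\nu(B)$ we have $\|v\|^2=\nu(B)(1-\nu(B))$ and $\|\gamma v-v\|^2=\nu(\gamma B\triangle B)$, so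
$$\kappa\,\nu(B)(1-\nu(B))\le\sum_{\gamma\in S}\nu(\gamma B\triangle B).\tag{5}$$

**Step 2 (each $F_i$ is nearly constant).** Let $E_i=\{z:F_i(\gamma^{-1}z)\ne F_i(z)\text{ for some }\gamma\in S\}$ and $\eta_N=\nu(\bigcup_{i\ge N}E_i)$. A.e. $z$ lies in only finitely many $E_i$, so $\eta_N\to0$. Let $B_c=F_i^{-1}(c)$. A point $z$ lies in $\gamma B_c\triangle B_c$ iff exactly one of $F_i(\gamma^{-1}z),F_i(z)$ equals $c$. So for fixed $\gamma\in S$ it lies in at most two of these sets, and in none if $z\notin E_i$. Summing (5) over $c$,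
$$\kappa\sum_c\nu(B_c)(1-\nu(B_c))\le2|S|\eta_i.$$
The sum is at least $1-\max_c\nu(B_c)$. Let $c_i$ attain the maximum and $D_i=\{F_i\ne c_i\}$. Then $\nu(D_i)\le2|S|\eta_i/\kappa\to0$.

**Step 3 (the exceptional sets do not recur).** We must show that $D=\limsup D_i$ is null. By hypothesis $D$ is $\Delta$-invariant mod null sets. If it is not null, it is conull. Take $N$ so large that $\nu(D_i)<1/3$ for $i\ge N$. The sets $\bigcup_{N\le i\le M}D_i$ increase with $M$ to a conull set with increments of measure less than $1/3$. So the first one of measure at least $1/3$, call it $U$, has measure in $[1/3,2/3)$. If $z\notin\bigcup_{i\ge N}E_i$ and $\gamma\in S$, then $F_i(\gamma^{-1}z)=F_i(z)$ for all $i\ge N$, so $z\notin\gamma U\triangle U$. Hence (5) gives $\frac{2}{9}\kappa\le|S|\eta_N$, which is false for large $N$. $\square$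

## 10. Rigidity of maps from $\mathrm{Gr}_k(\mathbb Q_p^n)$ to $R(m)$

**Proposition 11.** Let $n\ge3$, $1\le k\le n-1$, $1\le m\le n$, $X=\mathrm{Gr}_k(\mathbb Q_p^n)$, and let $f:X\to R(m)$ be Borel with $f(\gamma x)\sim f(x)$ for all $\gamma\in SL_n(\mathbb Z)$. Then there are a finite index $\Gamma_0\le SL_n(\mathbb Z)$ with closure $K_0$ in $K$ (an open subgroup), a $K_0$-orbit $X_0\subseteq X$ (compact open), and an a.e. defined Borel $f_0:X_0\to R(m)$, each value $f_0(x)$ being of the form $gf(\gamma x)$ with $g\in GL_m(\mathbb Q)$, $\gamma\in SL_n(\mathbb Z)$, such that one of the following holds: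

* (a) a.e. value of $f_0$ lies in a single $\approx$-class;
* (b) $m=n$, $QE(f_0(x))=\mathbb Q\cdot1$ for a.e. $x$, and for some $\rho\in\{\mathrm{id},\tau\}$: $f_0(\gamma x)\approx\rho(\gamma)f_0(x)$ for all $\gamma\in\Gamma_0$, a.e. $x\in X_0$.

If $\{x:f(x)\cong A\}$ is countable for every $A\in R(m)$, then (a) is impossible.

*Proof.* **Step 1 (an action to which (I) applies).** Let $\ell\neq p$ be an odd prime and $\Gamma=\ker(SL_n(\mathbb Z)\to SL_n(\mathbb Z/\ell))$. It has property (T). By strong approximation $\Gamma$ is dense in $\{\kappa\in SL_n(\mathbb Z_\ell):\kappa\equiv 1 \bmod \ell\}\times\prod_{q\ne\ell}SL_n(\mathbb Z_q)$, hence in $K$. So $\Gamma$ acts ergodically on $X$. The only scalars in $SL_n(\mathbb Z)$ are among $\pm1$, and $-1\not\equiv1$ mod $\ell$. So by Lemma 9(3) the action is free. Let $K_i=\ker(K\to SL_n(\mathbb Z/p^i))$, open and normal in $K$. The finite sets $K_i\backslash X$ carry $\Gamma$-actions. The map $X\to\varprojlim K_i\backslash X$ is onto by compactness and injective: if $x'=\kappa_ix$ with $\kappa_i\in K_i$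 for all $i$, then $\kappa_i\to1$ and $x'=x$. So the action is profinite.

**Step 2 (a cocycle).** The purpose is to encode in a countable group how $f$ moves along orbits. There are countably many subalgebras, so some $S\le M_m(\mathbb Q)$ has $X_S=\{x:QE(f(x))=S\}$ of positive measure, and $\Gamma X_S$ is conull by ergodicity. Let $\theta:\Gamma X_S\to X_S$ be Borel with $\theta(x)\in\Gamma x$ (use the first suitable $\gamma$ in an enumeration), and put $f_S=f\circ\theta$. Then $QE(f_S(x))=S$ and $f_S(\gamma x)\sim f_S(x)$. Let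
$$N=\{g\in GL_m(\mathbb Q):gSg^{-1}=S\},\qquad S^*=S\cap GL_m(\mathbb Q)\lhd N,\qquad\Lambda=N/S^*.$$
If $gf_S(x)\approx f_S(\gamma x)$, then comparing $QE$ gives $g\in N$; if $g'$ is another such element, then $g^{-1}g'f_S(x)\approx f_S(x)$, so $g^{-1}g'\in S^*$ by Lemma 8. So $\alpha(\gamma,x)=gS^*$ is well defined; it is Borel, and composing the relations shows that it is a cocycle $\Gamma\times\Gamma X_S\to\Lambda$.

**Step 3 (the cocycle becomes a homomorphism).** By (I) there are $i$ and a Borel $b:X\to\Lambda$ such that $b(\gamma x)\alpha(\gamma,x)b(x)^{-1}$ depends a.e. only on $\gamma$ and $K_ix$. Let $\Gamma'=\Gamma\cap K_i$, which acts trivially on $K_i\backslash X$, and let $X'$ be a $K_i$-orbit (open, of positive measure). On $\Gamma'\times X'$ the new cocycle does not depend on $x$, so it is a homomorphism $\varphi:\Gamma'\to\Lambda$. With a Borel lift $\tilde b:X\to N$ of $b$ put $f_0=\tilde bf_S$ on $X'$. Then $QE(f_0(x))=S$ and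
$$f_0(\gamma x)\approx\varphi(\gamma)f_0(x)\qquad(\gamma\in\Gamma',\ \text{a.e. }x\in X').\tag{6}$$
This makes sense because elements of $S^*$ preserve the $\approx$-class of $f_0(x)$. Each value is $\tilde b(x)f(\theta(x))$, of the required form.

**Step 4 (the homomorphism becomes algebraic).** Let $\mathbf N\le GL_m$ be the normalizer of $S$ and $\mathbf S\lhd\mathbf N$ the group of units of $S$. These are algebraic $\mathbb Q$-groups with $\mathbf N(\mathbb Q)=N$, $\mathbf S(\mathbb Q)=S^*$, and $\dim\mathbf S=\dim_{\mathbb Q}S$ because $\mathbf S$ is given by $\det\ne0$ in the affine space $S$. Let $\mathbf L=\mathbf N/\mathbf S$, an affine $\mathbb Q$-group, embedded in some $GL_r$ over $\mathbb Q$. The kernel of $N\to\mathbf L(\mathbb Q)$ is $S^*$, so $\Lambda\le\mathbf L(\mathbb Q)$. By (S) there are a finite index $\Gamma_0\le\Gamma'$ and a rational $\rho_0:SL_n\to GL_r$ over $\overline{\mathbb Q}$ with $\rho_0=\varphi$ on $\Gamma_0$. The closed set $\rho_0^{-1}(\mathbf L)$ contains the Zariski dense $\Gamma_0$, so $\rho_0(SL_n)\le\mathbf L$.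 As $\Gamma$ is dense in $K$ and $K_i$ is open, $\Gamma'$ is dense in $K_i$. So the closure $K_0$ of $\Gamma_0$ has finite index in $K_i$ and is open. Let $X_0\subseteq X'$ be a $K_0$-orbit; it is compact and open, and $\Gamma_0$ acts ergodically on it.

**Step 5 (trivial $\rho_0$ gives (a)).** If $\rho_0$ is trivial, then $f_0(\gamma x)\approx f_0(x)$ for $\gamma\in\Gamma_0$, a.e. $x\in X_0$. By (2) the map $x\mapsto V(f_0(x)_q)$ is $\Gamma_0$-invariant, so by ergodicity it is a.e. a constant $W_q$, for each $q$. So $F_q(x)=f_0(x)_q$ takes a.e. values in the countable set $\{M:V(M)=W_q\}$, and by (2) $F_q(\gamma x)=F_q(x)$ for all but finitely many $q$. Lemma 10, with the primes as index set, gives $c_q$ such that for a.e. $x$, $f_0(x)_q=c_q$ for all but finitely many $q$. By (2) any two such values are commensurable, which is (a).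

**Step 6 (nontrivial $\rho_0$: a dimension count).** A proper closed normal subgroup of $SL_n$ is central, so $\ker\rho_0$ is finite and
$$n^2-1\le\dim\mathbf L=\dim\mathbf N-\dim_{\mathbb Q}S\le m^2-1\le n^2-1.$$
Equality throughout gives $m=n$, $\dim S=1$, so $S=\mathbb Q\cdot 1$, $\mathbf L=GL_n/\mathbb G_m=PGL_n$, and $\Lambda=GL_n(\mathbb Q)/\mathbb Q^*=PGL_n(\mathbb Q)$, the last by Hilbert 90.

**Step 7 (nontrivial $\rho_0$: the shape of $\rho_0$).** The differential of $\rho_0:SL_n\to PGL_n$ is injective, so it is an automorphism of $\mathfrak{sl}_n$. Thus it is $Z\mapsto aZa^{-1}$ or $Z\mapsto-aZ^Ta^{-1}$. A homomorphism from a connected group in characteristic $0$ is determined by its differential, so $\rho_0=\mathrm{Ad}(a)\circ\pi\circ\rho$, where $\pi:SL_n\to PGL_n$ is canonical, $\mathrm{Ad}(a)$ is conjugation by $a\in PGL_n(\overline{\mathbb Q})$, and $\rho\in\{\mathrm{id},\tau\}$.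

We show that $a$ may be taken rational. For $\sigma\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ the conjugate $\rho_0^\sigma=\mathrm{Ad}(\sigma(a))\circ\pi\circ\rho$ agrees with $\rho_0$ on $\Gamma_0$, because $\rho_0(\Gamma_0)\subseteq PGL_n(\mathbb Q)$ and $\Gamma_0$ is fixed by $\sigma$. By Zariski density it agrees everywhere. So $a^{-1}\sigma(a)$ centralizes the image of $\pi\circ\rho$, which is $PGL_n$, and is trivial. Hence $a\in PGL_n(\mathbb Q)$, and $a$ lifts to $\tilde a\in GL_n(\mathbb Q)$. In (6), $\varphi(\gamma)$ is represented by $\tilde a\rho(\gamma)\tilde a^{-1}$. Replacing $f_0$ by $\tilde a^{-1}f_0$ gives $f_0(\gamma x)\approx\rho(\gamma)f_0(x)$, with $QE(f_0(x))=\mathbb Q\cdot1$ still. This is (b).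

**Step 8 (excluding (a)).** In case (a), $f_0$ takes a.e. values in a countable set, by Lemma 5. Since $f_0(x)\cong f(\gamma x)$ for some $\gamma\in SL_n(\mathbb Z)$, the countability hypothesis puts a.e. $x\in X_0$ in a fixed countable set. This contradicts that $\mu$ is atomless and $\mu(X_0)>0$. $\square$

## 11. From $SL_n(\mathbb Z)$ to $GL_n(\mathbb Q)$

Proposition 11 gives equivariance under a small group on a piece of $X$. We now spread it to the dense group $GL_n(\mathbb Q)$ on almost all of $Y$.

**Proposition 12.** Let $n\ge 3$, $1\le k\le n-1$, and let $Y$ be $\mathrm{Gr}_k(\mathbb Q_p^n)$ or $\mathcal M_{p,k}$. Let $f:Y\to R(n)$ be Borel with $f(gy)\sim f(y)$ for $g\in GL_n(\mathbb Q)$, and with $\{y:f(y)\cong A\}$ countable for all $A$. Then there are $\rho\in\{\mathrm{id},\tau\}$, a conull $GL_n(\mathbb Q)$-invariant Borel $Y'\subseteq Y$ and a Borel $f_1:Y'\to R(n)$ such that for all $y\in Y'$: $QE(f_1(y))=\mathbb Q\cdot 1$; $f_1(y)=uf(gy)$ for some $u,g\in GL_n(\mathbb Q)$; and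
$$f_1(gy)\approx\rho(g)f_1(y)\quad\text{for all }g\in GL_n(\mathbb Q).\tag{7}$$

*Proof.* **Step 1 (a discrepancy in $PGL_n(\mathbb Q)$).** Apply Proposition 11 to $f|_X$ with $m=n$. By the countability hypothesis (b) holds, with $\Gamma_0,X_0,f_0,\rho$; note $f_0(x)\sim f(x)$. Let $h\in GL_n(\mathbb Q)$ and $W=X_0\cap h^{-1}X_0$ (in $Y$). For a.e. $x\in W$ we have $f_0(hx)\sim f(hx)\sim f(x)\sim f_0(x)$, and both $f_0(hx)$, $f_0(x)$ have $QE=\mathbb Q\cdot 1$. So there is a unique $\alpha(h,x)\in PGL_n(\mathbb Q)$ with $f_0(hx)\approx\alpha(h,x)f_0(x)$. We want $\alpha(h,x)=\rho(h)$.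

Let $\Gamma_h=\Gamma_0\cap h^{-1}\Gamma_0h$. It has finite index in $\Gamma_0$: choose $d\ge1$ with $dh$, $dh^{-1}$ integral. If $\gamma\in SL_n(\mathbb Z)$ and $\gamma\equiv1$ mod $d^2$, then $h\gamma h^{-1}=1+(dh)\frac{\gamma-1}{d^2}(dh^{-1})\in SL_n(\mathbb Z)$. So conjugation by $h$ maps the congruence subgroup mod $d^2$ into $SL_n(\mathbb Z)$, and the preimage of $\Gamma_0$ has finite index.

If $x\in W$ and $\gamma\in\Gamma_h$, then $\gamma x\in X_0$ and $h\gamma x=(h\gamma h^{-1})hx\in X_0$. So $W$ is $\Gamma_h$-invariant. Computing $f_0(h\gamma x)=f_0((h\gamma h^{-1})hx)$ in two ways gives, in $PGL_n(\mathbb Q)$ and for a.e. $x\in W$,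
$$\alpha(h,\gamma x)\rho(\gamma)=\rho(h\gamma h^{-1})\alpha(h,x).$$
So $\beta(x)=\rho(h)^{-1}\alpha(h,x)$ satisfies $\beta(\gamma x)=\rho(\gamma)\beta(x)\rho(\gamma)^{-1}$.

**Step 2 (the discrepancy is trivial).** The measure $\beta_*(\mu|_W)$ is finite, lives on the countable set $PGL_n(\mathbb Q)$, and is invariant under conjugation by $\rho(\Gamma_h)$. Points of the same orbit have the same mass, so it is supported on elements with finite orbit. Such an element is centralized by $\rho$ of a finite index subgroup of $SL_n(\mathbb Z)$, whose image is Zariski dense in $PGL_n$. So it is $1$. Thus $f_0(hx)\approx\rho(h)f_0(x)$ for a.e. $x\in W$.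

**Step 3 (gluing).** Let $B\subseteq X_0$ be the null set of $x$ where $f_0$ is undefined, or $QE(f_0(x))\ne\mathbb Q\cdot1$, or for some $h\in GL_n(\mathbb Q)$ with $hx\in X_0$ the value $f_0(hx)$ is undefined or $f_0(hx)\not\approx\rho(h)f_0(x)$. Enlarging $B$ by a null set, we may take it Borel. Let $Y'=Y\setminus GL_n(\mathbb Q)B$, which is conull, invariant and Borel. By Lemma 9(4) each $y\in Y'$ has $hy\in X_0$ for some $h\in GL_n(\mathbb Q)$. Let $h_y$ be the first such $h$ in a fixed enumeration, and
$$f_1(y)=\rho(h_y)^{-1}f_0(h_yy).$$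
Then $h_yy\in X_0\setminus B$. With $x=h_yy$ and $h=h_{gy}gh_y^{-1}$ we have $hx=h_{gy}gy\in X_0$ and
$$f_1(gy)=\rho(h_{gy})^{-1}f_0(hx)\approx\rho(h_{gy})^{-1}\rho(h)f_0(x)=\rho(gh_y^{-1})f_0(x)=\rho(g)f_1(y).$$
The remaining assertions follow from $f_0(x)=g'f(\gamma x)$ and Lemma 8. $\square$

**Remark.** The hypothesis that each isomorphism class has countable preimage cannot be dropped. Let $n=3$ and let $f\equiv A$ be constant, with the group $A$ of Example 6, for which $QE(A)=\mathbb Q\cdot 1$. If $\rho,Y',f_1$ were as in the conclusion, then $f_1(y)=u(y)A$, and the class $[u(y)]\in PGL_3(\mathbb Q)$ is unique by Lemma 8. By (7), $[u(\gamma x)]=[\rho(\gamma)][u(x)]$ for $\gamma\in SL_3(\mathbb Z)$ and $x\in X\cap Y'$. So the image of $\mu$ is a probability measure on the countable set $PGL_3(\mathbb Q)$, invariant under left translation by an infinite group. All orbits of this translation action are infinite with atoms of equal mass, which is impossible.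

## 12. Equivariance passes to completions

An exactly $GL_n(\mathbb Q)$-equivariant measurable map is automatically equivariant under the closure of $GL_n(\mathbb Q)$ in a $p$-adic group. This gives strong information.

**Lemma 13.** Let $Y=G/H$ with $H$ closed, $F:Y\to Z$ Borel (defined a.e.), $Z$ Polish with a continuous action of $GL_n(\mathbb Q_q)$, $\rho\in\{\mathrm{id},\tau\}$, and suppose that for each $g\in GL_n(\mathbb Q)$, $F(gy)=\rho(g)F(y)$ for a.e. $y$.

1. If $q=p$, there is $z\in Z$ fixed by $\rho(H)$ such that $F(xy_0)=\rho(x)z$ for a.e. $x\in G$.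
2. If $q\ne p$, then for a.e. $y$, $F(y)$ is fixed by $SL_n(\mathbb Q_q)$.
3. If the action on $Z$ is trivial (so that $F(gy)=F(y)$ a.e. for each $g\in GL_n(\mathbb Q)$), $F$ is a.e. constant.

*Proof.* Put $\tilde F(x)=F(xy_0)$ for $x\in G$.

**Step 1 (continuity of translation).** We claim: if $g_i\to g$ in $G$, then along a subsequence $\tilde F(g_ix)\to\tilde F(gx)$ for a.e. $x$. Let $C\subseteq G$ be compact, $D$ compact containing $gC$ and all $g_iC$, and $\varepsilon>0$. By Lusin's theorem there is a compact $E\subseteq D$ with $D\setminus E$ of left Haar measure less than $\varepsilon$ and $\tilde F|_E$ continuous, hence uniformly continuous. For each $i$, by left invariance, outside a set of $x\in C$ of measure at most $2\varepsilon$ both $g_ix$ and $gx$ lie in $E$; and $g_ix\to gx$ uniformly on $C$. So $\tilde F(g_i\,\cdot)\to\tilde F(g\,\cdot)$ in measure on $C$, hence a.e. on $C$ along a subsequence. Exhaust $G$ by compact sets and diagonalize.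

**Step 2 (part 1).** For $h\in G$ choose $g_i\in GL_n(\mathbb Q)$ with $g_i\to h$. For a.e. $x$, $\tilde F(g_ix)=\rho(g_i)\tilde F(x)\to\rho(h)\tilde F(x)$. By Step 1, $\tilde F(hx)=\rho(h)\tilde F(x)$ for a.e. $x$. By Fubini fix $x_0$ such that this holds at $x=x_0$ for a.e. $h$, and put $z=\rho(x_0)^{-1}\tilde F(x_0)$. Writing $x=hx_0$ (right translation preserves null sets), $\tilde F(x)=\rho(x)z$ for a.e. $x$. As $\tilde F$ is right $H$-invariant, for $h\in H$ and a.e. $x$ we have $\rho(x)\rho(h)z=\tilde F(xh)=\tilde F(x)=\rho(x)z$, so $\rho(h)z=z$.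

**Step 3 (part 2).** For $h\in SL_n(\mathbb Q_q)$ weak approximation gives $g_i\in SL_n(\mathbb Q)$ with $g_i\to1$ in $SL_n(\mathbb Q_p)$ and $\rho(g_i)\to h$ in $SL_n(\mathbb Q_q)$. Along a subsequence, $F(y)=\lim F(g_iy)=\lim\rho(g_i)F(y)=hF(y)$ for a.e. $y$. Apply this to a countable dense set of $h$; stabilizers are closed.

**Step 4 (part 3).** This is part 1 for the trivial action of $GL_n(\mathbb Q_p)$ on $Z$. $\square$

We also need the following linear algebra.

**Lemma 14.** Let $1\le k\le n-1$. The $H_k$-invariant subspaces of $\mathbb Q_p^n$ are $0,V_0,\mathbb Q_p^n$; the $\tau(H_k)$-invariant subspaces are $0,V_0^\perp,\mathbb Q_p^n$.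

*Proof.* $GL_k(\mathbb Q_p)$ is transitive on $V_0\setminus0$, so an invariant subspace of $V_0$ is $0$ or $V_0$. Let $U$ be invariant and contain $u=(u',u'')$ with $u''\ne0$. Applying $\begin{pmatrix}1&b\\0&1\end{pmatrix}$ and subtracting $u$, we get $(bu'',0)\in U$ for all $b$, so $V_0\subseteq U$. The image of $U$ in $\mathbb Q_p^{n-k}$ is nonzero and invariant under $GL_{n-k}(\mathbb Z_p)$, whose linear span is $M_{n-k}(\mathbb Q_p)$ (it contains $1$ and $1+pZ$ for all $Z\in M_{n-k}(\mathbb Z_p)$). So the image is everything and $U=\mathbb Q_p^n$. The second statement follows by taking annihilators and using (4). $\square$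

## 13. Isomorphism does not reduce to quasi-isomorphism

**Theorem A.** Let $n\ge3$, $1\le k\le n-2$. Then $(\cong\text{ on }R(n,p,k))\not\le_B(\sim\text{ on }R(n))$.

*Proof.* Suppose it does reduce. By Lemma 4 we have a Borel $f:Y=\mathcal M_{p,k}\to R(n)$ such that $y,y'$ are in the same $GL_n(\mathbb Q)$-orbit iff $f(y)\sim f(y')$. The set $\{y:f(y)\cong A\}$ lies in one orbit, so it is countable. Take $\rho,Y',f_1$ from Proposition 12; then $f_1(y)\sim f(y)$. The goal is to show that, up to commensurability, $f_1(y)$ depends only on $V(y)$.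

**Step 1 (the divisible parts).** Let $W_q(y)=V(f_1(y)_q)\in\bigsqcup_j\mathrm{Gr}_j(\mathbb Q_q^n)$. By (2) and (7), $W_q(gy)=\rho(g)W_q(y)$ exactly. For $q\neq p$, Lemma 13(2) gives $W_q(y)\in\{0,\mathbb Q_q^n\}$ a.e. These two are fixed by everything, so Lemma 13(3) makes $W_q$ a.e. constant. Let
$$T=\{q\ne p:W_q=0\text{ a.e.}\}.$$
For $q=p$, Lemma 13(1) gives a $\rho(H_k)$-invariant subspace $W$ with $W_p(xy_0)=\rho(x)W$ for a.e. $x$. By Lemma 14, $W$ is $0$, $\mathbb Q_p^n$, or $V_0$ (if $\rho=\mathrm{id}$), or $V_0^\perp$ (if $\rho=\tau$). Since $V(xy_0)=xV_0$ and $\tau(x)V_0^\perp=(xV_0)^\perp$, in all cases there is a function $\Phi$ with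
$$W_p(y)=\Phi(V(y))\quad\text{for a.e. }y.\tag{8}$$

**Step 2 (the lattices at the primes in $T$).** We would like to apply Lemma 13 to $f_1(y)_q$, $q\in T$, itself. That stops at once: (7) gives $f_1(gy)_q=\rho(g)f_1(y)_q$ only for $q$ outside a finite set that depends on $g$ and $y$. Lemma 10 handles this, after one extra device: new variables $\mathbf k_q\in SL_n(\mathbb Z_q)$ that absorb the factors $\rho(\gamma)$. We claim:

*There are lattices $c_q\le\mathbb Q_q^n$ $(q\in T)$ such that for a.e. $y\in Y$, $f_1(y)_q=c_q$ for all but finitely many $q\in T$.*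

Assume $T$ infinite, as otherwise there is nothing to prove. Let $\hat K=\prod_{q\in T}SL_n(\mathbb Z_q)$, and let $SL_n(\mathbb Z)$ act on $X\times\hat K$ by $\gamma(x,\mathbf k)=(\gamma x,\rho(\gamma)\mathbf k)$; note $\rho(SL_n(\mathbb Z))=SL_n(\mathbb Z)$. Since $p\notin T$, strong approximation says that $\{(\gamma,\gamma)\}$ is dense in $K\times\hat K$. As $\rho$ is a topological automorphism of $\hat K$, $\{(\gamma,\rho(\gamma)):\gamma\in SL_n(\mathbb Z)\}$ is dense in $K\times\hat K$ too. This compact group acts transitively on $X\times\hat K$, so $SL_n(\mathbb Z)$ acts ergodically and p.m.p. for the product of $\mu$ and Haar measure (Section 8). Put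
$$F_q(x,\mathbf k)=\mathbf k_q^{-1}f_1(x)_q\qquad(q\in T),$$
which takes values a.e. in the countable set of lattices of $\mathbb Q_q^n$. By (7) and (2), for $\gamma\in SL_n(\mathbb Z)$ and a.e. $(x,\mathbf k)$,
$$F_q(\gamma(x,\mathbf k))=\mathbf k_q^{-1}\rho(\gamma)^{-1}f_1(\gamma x)_q=\mathbf k_q^{-1}f_1(x)_q=F_q(x,\mathbf k)\quad\text{for all but finitely many }q\in T.$$
By Lemma 10 there are lattices $c_q$ such that for a.e. $(x,\mathbf k)$, $\mathbf k_qc_q=f_1(x)_q$ for all but finitely many $q\in T$.

By Fubini, for a.e. $x\in X$ there is $N$ such that $\{\mathbf k\in\hat K:\mathbf k_qc_q=f_1(x)_q\text{ for all }q\in T,q\ge N\}$ has positive measure. For each $q$, $\{\kappa\in SL_n(\mathbb Z_q):\kappa c_q=f_1(x)_q\}$ is empty or a coset of the stabilizer of $c_q$. So this measure is at most $\prod_{q\in T,q\ge N}|SL_n(\mathbb Z_q)c_q|^{-1}$. Hence the orbit $SL_n(\mathbb Z_q)c_q$ is $\{c_q\}$ for all but finitely many $q\in T$. Therefore, for a.e. $x\in X$, $f_1(x)_q=\mathbf k_qc_q=c_q$ for all but finitely many $q\in T$.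

It remains to pass from $X$ to $Y$. A lattice fixed by $SL_n(\mathbb Z_q)$ is $q^i\mathbb Z_q^n$ for some $i$: after scaling it lies in $\mathbb Z_q^n$ and contains a primitive vector, and $SL_n(\mathbb Z_q)$ is transitive on primitive vectors. For $g\in GL_n(\mathbb Q)$, $\rho(g)\in GL_n(\mathbb Z_q)$ for all but finitely many $q$, so $\rho(g)c_q=c_q$ for all but finitely many $q\in T$. Let $N_0\subseteq X$ be the null set of exceptional $x$. If $y\in Y'\setminus GL_n(\mathbb Q)N_0$, write $y=gx$ with $g\in GL_n(\mathbb Q)$, $x\in X\setminus N_0$ (Lemma 9(4)). Then $f_1(y)\approx\rho(g)f_1(x)$, so by (2), $f_1(y)_q=\rho(g)c_q=c_q$ for all but finitely many $q\in T$. This proves the claim.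

**Step 3 (the lattice in the source is forgotten).** If $q\ne p$ and $q\notin T$, then $W_q=\mathbb Q_q^n$, i.e. $f_1(y)_q=\mathbb Q_q^n$ a.e. So by (2), (8), the constancy of $W_q$ for $q\ne p$, and the claim, there is a conull $Y''\subseteq Y'$ such that for $y,y'\in Y''$ with $V(y)=V(y')$ we have $f_1(y)\approx f_1(y')$. Then $f(y)\sim f(y')$, so $y,y'$ lie in the same $GL_n(\mathbb Q)$-orbit.

**Step 4 (contradiction on a fiber).** The countably many open sets $gX$ ($g\in GL_n(\mathbb Q)$) cover $Y$. The map $V$ sends each homeomorphically onto $\mathrm{Gr}_k$, preserving null sets in both directions: for $g=1$ this is Lemma 9(1),(2), and in general it follows by equivariance. So $V(Y\setminus Y'')$ is null, and for a.e. $U\in\mathrm{Gr}_k$ the whole fiber $V^{-1}(U)$ lies in $Y''$. By Lemma 9(3), for a.e. $U$ the stabilizer of $U$ in $GL_n(\mathbb Q)$ is $\mathbb Q^*$. Fix a $U$ with both properties. As $\dim\mathbb Q_p^n/U=n-k\ge2$, there are nonhomothetic lattices in $\mathbb Q_p^n/U$, i.e. $y,y'\in V^{-1}(U)$ with $y'\notin p^{\mathbb Z}y$.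 But $y'=gy$ for some $g\in GL_n(\mathbb Q)$ by Step 3. Then $gU=U$, so $g$ is a scalar $c$ and $y'=p^{v_p(c)}y$, a contradiction. $\square$

## 14. Quasi-isomorphism does not reduce to isomorphism

**Proposition 15.** Let $n\ge3$, $1\le k\le n-1$, and let $f:\mathrm{Gr}_k(\mathbb Q_p^n)\to R(n)$ be a Borel reduction of the $GL_n(\mathbb Q)$-orbit relation to $\cong$. Then $k\in\{1,n-1\}$, and for a.e. $U$, $f(U)$ is isomorphic to a $p$-local group $B$ with
$$V(B_p)=U\ \text{ if }k=n-1,\qquad V(B_p)=U^\perp\ \text{ if }k=1.$$

*Proof.* **Step 1 (exact equivariance up to scalars).** The sets $\{U:f(U)\cong A\}$ are contained in orbits, hence countable, so Proposition 12 applies with $Y=\mathrm{Gr}_k=G/P_k$. Here $f_1(y)\cong f(y)$, because $f_1(y)\cong f(gy)\cong f(y)$ for some $g$. Let $g\in GL_n(\mathbb Q)$ and $y\in Y'$. Then $f_1(gy)\cong f_1(y)$, say $f_1(gy)=uf_1(y)$ with $u\in GL_n(\mathbb Q)$. By (7), $uf_1(y)\approx\rho(g)f_1(y)$, and $QE(f_1(y))=\mathbb Q\cdot1$ forces $u\in\mathbb Q^*\rho(g)$. So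
$$f_1(gy)\in\mathbb Q^*\rho(g)f_1(y).\tag{9}$$
A scalar $c\in\mathbb Q^*$ acts on $\mathcal M_q$ as $q^{v_q(c)}$. So the class $F_q(y)$ of $f_1(y)_q$ in
$$\bar{\mathcal M}_q=\mathcal M_q/q^{\mathbb Z}=\bigsqcup_jGL_n(\mathbb Q_q)/q^{\mathbb Z}H_j$$
satisfies $F_q(gy)=\rho(g)F_q(y)$ exactly. The group $q^{\mathbb Z}H_j$ is closed: it consists of the block triangular matrices with lower block in $q^{\mathbb Z}GL_{n-j}(\mathbb Z_q)$ (all of $GL_n(\mathbb Q_q)$ if $j=n$). So $\bar{\mathcal M}_q$ is a locally compact Polish space and Lemma 13 applies.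

**Step 2 ($q\ne p$: the values are $p$-local).** By Lemma 13(2), a.e. $F_q(y)=[M]$ is fixed by $SL_n(\mathbb Q_q)$. So $V(M)\in\{0,\mathbb Q_q^n\}$. If $V(M)=0$, then $M$ is a lattice with $gM\in q^{\mathbb Z}M$ for all $g\in SL_n(\mathbb Q_q)$, and comparing determinants $gM=M$. This is impossible, as stabilizers of lattices are compact and $SL_n(\mathbb Q_q)$ is not. Hence for a.e. $y$, $f_1(y)_q=\mathbb Q_q^n$ for all $q\ne p$, and by (1) $f_1(y)=\mathbb Q^n\cap f_1(y)_p$ is $p$-local.

**Step 3 ($q=p$: a canonical lattice exists only in dimension one).** By Lemma 13(1), $F_p(xy_0)=\rho(x)[M]$ for a.e. $x$, where $[M]\in\bar{\mathcal M}_p$ is fixed by $P:=\rho(P_k)$. By (4), $P$ is the full stabilizer of $V_1$, where $V_1=V_0$, $d:=\dim V_1=k$ if $\rho=\mathrm{id}$, and $V_1=V_0^\perp$, $d=n-k$ if $\rho=\tau$. As $P\supseteq\rho(H_k)$, Lemma 14 gives $V(M)\in\{0,V_1,\mathbb Q_p^n\}$.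

If $V(M)=\mathbb Q_p^n$, then $f_1(y)=\mathbb Q^n$ a.e., contradicting $QE(f_1(y))=\mathbb Q\cdot1$. If $V(M)=0$, then $M$ is a lattice, stabilized (comparing determinants) by $P\cap SL_n(\mathbb Q_p)$, a closed group containing unbounded unipotent elements: impossible. So $V(M)=V_1$, and $M/V_1$ is a lattice in $\mathbb Q_p^n/V_1$ whose homothety class is fixed by $GL(\mathbb Q_p^n/V_1)$, onto which $P$ maps. By determinants the lattice itself is fixed by $SL(\mathbb Q_p^n/V_1)\cong SL_{n-d}(\mathbb Q_p)$, which is noncompact if $n-d\ge2$. Hence $n-d=1$.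

Thus either $\rho=\mathrm{id}$, $k=n-1$ and $V(f_1(xy_0)_p)=xV_0$ for a.e. $x$; or $\rho=\tau$, $k=1$ and $V(f_1(xy_0)_p)=\tau(x)V_0^\perp=(xV_0)^\perp$ for a.e. $x$. As $n\ge3$, $1\ne n-1$, so these cases are disjoint. Take $B=f_1(U)$. $\square$

**Theorem B.** Let $n\ge3$. There is no Borel $f:R(n,p,1)\cup R(n,p,n-1)\to R(n)$ with $A\sim B\iff f(A)\cong f(B)$. If $2\le k\le n-2$, there is no such $f$ on $R(n,p,k)$.

*Proof.* By (3), $U\mapsto f(A_U)$ is a Borel reduction of the orbit relation on $\mathrm{Gr}_k$ to $\cong$. For $2\le k\le n-2$ this contradicts Proposition 15.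

For the first statement apply Proposition 15 on $\mathrm{Gr}_1$ and on $\mathrm{Gr}_{n-1}$. The homeomorphism $U\mapsto U^\perp$, $\mathrm{Gr}_1\to\mathrm{Gr}_{n-1}$, satisfies (4), and $\tau(K)=K$. So it carries the $K$-invariant probability measure to the $K$-invariant probability measure and preserves null sets. Hence there is $U\in\mathrm{Gr}_1$ such that the conclusions of Proposition 15 hold both for $U$ and for $U^\perp$: $f(A_U)\cong B$ and $f(A_{U^\perp})\cong B'$ with $B,B'$ $p$-local and
$$V(B_p)=U^\perp=V(B'_p).$$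
Since $\mathbb Q_p^n/U^\perp$ is one-dimensional, $B_p=p^iB'_p$ for some $i\in\mathbb Z$, so $B=p^iB'\cong B'$ by Lemma 4. Hence $f(A_U)\cong f(A_{U^\perp})$, so $A_U\sim A_{U^\perp}$, and by (3) $gU=U^\perp$ for some $g\in GL_n(\mathbb Q)$. This contradicts $1\ne n-1$. $\square$

## 15. Proofs of Theorems 1 and 2

**Proof of Theorem 1.** A Borel reduction of $\cong$ to $\sim$ on $R(n)$ restricts to a reduction of $\cong$ on $R(n,p,1)$ to $\sim$ on $R(n)$, contradicting Theorem A (note $1\le n-2$). A Borel reduction of $\sim$ to $\cong$ on $R(n)$ restricts to $R(n,p,1)\cup R(n,p,n-1)$, contradicting Theorem B. $\square$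

**Proof of Theorem 2.** (1) "Only if" is Theorem A. "If": for $k\in\{0,n\}$ there is one isomorphism class and a constant map works; for $k=n-1$ the inclusion works. Both use Proposition 7.

(2) "Only if" is the second statement of Theorem B. "If": for $k\in\{0,n\}$ there is one $\sim$-class; for $k=n-1$ the relations coincide and the inclusion works; for $k=1$ use Proposition 7(3).

(3) This is the first statement of Theorem B.

(4) A reduction on $\mathcal C$ restricts to the given subspace, with values in $R(n)$. If $\mathcal C\supseteq R(n,p,1)\cup R(n,p,n-1)$, apply Theorem A with $k=1$ and the first statement of Theorem B. If $\mathcal C\supseteq R(n,p,k)$ with $2\le k\le n-2$, apply Theorem A and the second statement of Theorem B with this $k$. The sets of $p$-local groups, of local groups, and $R(n)$ itself are Borel and contain $R(n,p,1)\cup R(n,p,n-1)$.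

(5) Let $f:R(n,p,k)\to R(m)$, $m<n$, be a Borel reduction of $E$ to $F$, where each of $E,F$ is $\cong$ or $\sim$. Put $\bar f(U)=f(A_U)$ for $U\in X=\mathrm{Gr}_k(\mathbb Q_p^n)$. For $\gamma\in SL_n(\mathbb Z)$, $\gamma\mathbb Z_p^n=\mathbb Z_p^n$, so $\gamma A_U=A_{\gamma U}$. Hence $A_{\gamma U}\cong A_U$, and $\bar f(\gamma U)\sim\bar f(U)$. If $\bar f(U)\cong\bar f(U')$, then the values are $F$-related, so $A_U\,E\,A_{U'}$. Thus for each $A$ the members $U$ of $\{U:\bar f(U)\cong A\}$ have all their $A_U$ in one $E$-class. This class is countable by Lemma 5, and $U\mapsto A_U$ is injective, so the set is countable. Proposition 11 now gives (a), since (b) requires $m=n$; but (a) is excluded by its last statement. $\square$
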